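\title{Arcs, wedges and an index: the Nash problem for surfaces in positive characteristic}

\begin{abstract}
Let $X$ be a surface over an algebraically closed field of characteristic $p>0$ with a single singular point $P$, which is normal. We prove that the Nash map, from the irreducible components of the space of arcs centered at $P$ to the exceptional curves of the minimal resolution, is bijective. We deduce this from a statement valid in every dimension and every characteristic: if $f\colon X'\to X$ is projective and birational, $X'$ is smooth and $K_{X'}$ is $f$-nef, then every prime divisor of $X'$ that maps into a proper closed subset $\Sigma\subset X$ defines an irreducible component of the space of arcs centered on $\Sigma$. The proof attaches to a one-parameter family of arcs a linear map, from derivations of the parameter ring to infinitesimal deformations of the family, and computes its index.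
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field and $X$ a surface over $k$. An \emph{arc} on $X$ is a $k$-morphism $\operatorname{Spec}K[[t]]\to X$, where $K\supseteq k$ is a field; its \emph{center} is the image of the closed point. The arcs centered at a closed point $P$ are parametrized by a scheme $X_\infty^{P}$. If $P$ is a smooth point with local coordinates $x,y$, such an arc is a pair of power series $x(t),y(t)$ without constant term. Their coefficients are free, so $X_\infty^P$ is an infinite-dimensional affine space, and it is irreducible. At a singular point the coefficients satisfy equations and $X_\infty^P$ may have several irreducible components. They are defined by $X$ alone, and one would like to read them off from a resolution of the singularity.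

Assume that $P$ is the only singular point of $X$ and that it is normal. Let $f\colon X'\to X$ be the minimal resolution and $E_1,\dots,E_m$ the irreducible components of $f^{-1}(P)$; they are curves and their union is connected. Put $N_r(X)=m$. The generic point of an irreducible component $C$ of $X_\infty^P$ is an arc $\alpha_C$. It is known that $\alpha_C$ is not the constant arc at $P$, so that it lifts uniquely to an arc $\alpha_C'$ on $X'$, and that the center of $\alpha'_C$ is the generic point of exactly one curve $E_i$. The \emph{Nash map} $\mathcal N$ sends $C$ to this $E_i$. It is injective. (Lemma~\ref{lem:cover} below recalls the proof of these facts.) Hence the number $N_n(X)$ of irreducible components of $X_\infty^P$ is finite, $N_n(X)\le N_r(X)$, and $\mathcal N$ is bijective if and only if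
\begin{equation}\label{eq:nash}
N_n(X)=N_r(X).
\end{equation}
In characteristic zero, \eqref{eq:nash} holds for all such surfaces, by the work of Fern\'andez de Bobadilla and Pe Pereira and of de Fernex and Docampo. The problem treated here, taken from Nobile \cite{Nobile}, is whether \eqref{eq:nash} holds in characteristic $p>0$. It does.

\begin{theorem}\label{thm:surface}
Let $k$ be algebraically closed of characteristic $p>0$, and let $X$ be a surface over $k$ with a single singular point $P$, which is normal. Then the Nash map $\mathcal N$ is bijective and $N_n(X)=N_r(X)$.
\end{theorem}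

From now on the characteristic of $k$ is arbitrary. A \emph{variety} is an integral separated scheme of finite type over $k$. We write $X_\infty$ for the arc space of $X$ and $X^\Sigma_\infty$ for the closed subscheme of arcs centered on a closed subset $\Sigma\subset X$. Let $f\colon X'\to X$ be a proper birational morphism of varieties with $X'$ smooth, and let $E\subset X'$ be a prime divisor. The arcs on $X'$ centered on $E$ form an irreducible closed subset of $X'_\infty$ (Section~\ref{sec:families}). Let $\eta'_E$ be its generic point and put
\[
\eta_E=f_\infty(\eta'_E),\qquad N_E=\overline{\{\eta_E\}}\subset X_\infty .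
\]
For a surface as above, the sets $N_{E_1},\dots,N_{E_m}$ cover $X_\infty^P$, and \eqref{eq:nash} says that none of them is contained in another. On a resolution that is not minimal such inclusions occur: the arcs through a point of $E_i$ are limits of arcs through nearby points of $E_i$, so blowing up the point creates a redundant family. The natural guess is that this is the only source of inclusions. The property of the minimal resolution that makes the guess true is that its canonical class is nonnegative on the exceptional curves. We say that $K_{X'}$ is \emph{$f$-nef} if $K_{X'}\cdot\Gamma\ge0$ for every integral complete curve $\Gamma$ contained in the fiber of $f$ over a closed point.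

\begin{theorem}\label{thm:nef}
Let $X$ be a variety over $k$ and $f\colon X'\to X$ a projective birational morphism with $X'$ smooth and $K_{X'}$ $f$-nef. Let $\Sigma\subsetneq X$ be closed and let $E\subset X'$ be a prime divisor with $f(E)\subset\Sigma$. Then $N_E$ is an irreducible component of $X^\Sigma_\infty$.
\end{theorem}

\begin{corollary}\label{cor:class}
Let $X$ be a normal surface over $k$, let $\Sigma=\operatorname{Sing}X$, and let $f\colon X'\to X$ be the minimal resolution. Then $E_i\mapsto N_{E_i}$ is a bijection from the exceptional curves of $f$ onto the irreducible components of $X_\infty^\Sigma$. Moreover, if $E$ is a prime divisor on a smooth $X''$ with a proper birational morphism $X''\to X'$, and $E$ maps to a point of $\Sigma$, then $N_E$ is an irreducible component of $X^\Sigma_\infty$ if and only if $E$ is the strict transform of an exceptional curve of $f$.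
\end{corollary}

A reader interested only in Theorem~\ref{thm:surface} may read the proof of Theorem~\ref{thm:nef} with $\dim X=2$, $\Sigma=\{P\}$ and $E=E_i$.

The proof is by contradiction. If $N_E$ is not a component, there is a \emph{wedge}: a family $\Phi$ of arcs centered on $\Sigma$, over a complete discrete valuation ring $R$, whose special member is the arc of $\eta_E$. In characteristic $p$ the residue field of $R$ may be an inseparable extension of the field of definition of that arc, so arguments that measure ramification break down. We count dimensions instead. A derivation $\Delta$ of $R$, applied to the coefficients of $\Phi$, gives an infinitesimal deformation $\Psi(\Delta)$ of $\Phi$. The reduction of $\Psi$ to the special arc is a map between infinite-dimensional spaces with finite-dimensional kernel and cokernel, and inseparability enlarges both by the same amount. When $K_{X'}$ is $f$-nef the index is positive, so some $\Delta\neq0$ kills all coefficients of $\Phi$. The wedge is constructed so that this cannot happen.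

Section~\ref{sec:families} reduces the surface statements to Theorem~\ref{thm:nef}. Section~\ref{sec:plane} computes the index by hand for wedges in the plane. Sections~\ref{sec:wedges}--\ref{sec:nef} prove Theorem~\ref{thm:nef}, granting the existence of a suitable wedge, which is constructed in Section~\ref{sec:construction}.

One consequence of the perfectness of $k$ is used repeatedly \cite[Thm.~28.3]{Matsumura}: a complete Noetherian local ring containing $k$ has a \emph{coefficient field} containing $k$, that is, a subfield that contains $k$ and maps isomorphically onto the residue field. In particular a complete discrete valuation ring containing $k$, with uniformizer $s$ and residue field $K'$, is isomorphic to $K'[[s]]$ as a $k$-algebra.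

\section{The family of arcs of a divisor}\label{sec:families}

\subsection{Arc spaces}
For an affine variety $X$, the arc space $X_\infty$ and the jet schemes $X_q$ ($q\ge0$) are the affine $k$-schemes with
\[
X_\infty(A)=\operatorname{Hom}_k(k[X],A[[t]]),\qquad X_q(A)=\operatorname{Hom}_k\bigl(k[X],A[t]/(t^{q+1})\bigr)
\]
for every $k$-algebra $A$. If $X$ is closed in $\mathbb A^N$, their coordinate rings are generated by the coefficients of the $N$ coordinate series. Thus $X_q$ is of finite type over $k$, while $X_\infty$ is in general not Noetherian. Truncation gives morphisms $X_\infty\to X_q\to X$. The preimage of an open subset $X_0\subset X$ in $X_\infty$ is $(X_0)_\infty$, so the construction glues to arbitrary varieties. For $\Sigma\subset X$ closed, with its reduced structure, $X_\infty^\Sigma=X_\infty\times_X\Sigma$ and $X_q^\Sigma=X_q\times_X\Sigma$. We use four basic facts.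
\begin{enumerate}
\item[(A1)] A point $\beta\in X_\infty$ defines an arc $\operatorname{Spec}\kappa(\beta)[[t]]\to X$. If $X$ is affine, the residue field $\kappa(\beta)$ is generated over $k$ by the coefficients of the series $\beta^\#(g)$, $g\in k[X]$.
\item[(A2)] If $X$ is affine and $g\in k[X]$, the set $\{\beta:\operatorname{ord}_t\beta^\#(g)\ge j\}$ is closed, being the zero set of $j$ coefficients.
\item[(A3)] If $W\to\mathbb A^n$ is \'etale, then $W_\infty=W\times_{\mathbb A^n}\mathbb A^n_\infty$, by the infinitesimal lifting property. So $W_\infty\to W$ is a product with an infinite-dimensional affine space.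
\item[(A4)] If $f\colon X'\to X$ is proper and an isomorphism over an open subset $X^\circ$, an arc over $K$ that sends the generic point of $\operatorname{Spec}K[[t]]$ into $X^\circ$ lifts uniquely to an arc over $K$ on $X'$, by the valuative criterion of properness.
\end{enumerate}

\subsection{The generic arc}
Let $f\colon X'\to X$ be proper and birational, with $X'$ smooth of dimension $n$, and let $E\subset X'$ be a prime divisor with generic point $\varepsilon$. Cover $E$ by affine open subsets $W\subset X'$ that are \'etale over $\mathbb A^n$. By (A3) the arcs centered on $E\cap W$ form an irreducible open subset of $X'_\infty\times_{X'}E$, and any two of these subsets meet. So $X'_\infty\times_{X'}E$ is irreducible, and $\eta'_E$, $\eta_E$, $N_E$ are defined.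

Near a smooth point of $E$ we can choose $W$ and \'etale coordinates $(r,c_1,\dots,c_{n-1})\colon W\to\mathbb A^n$ with $E\cap W=\{r=0\}$. Then
\[
W_\infty\times_W(E\cap W)=\operatorname{Spec}k[E\cap W]\,[\,r_j,c_{i,j}:j\ge1\,],
\]
so $\kappa(\eta'_E)=k(E)(r_j,c_{i,j})_{j\ge1}$ is purely transcendental over $k(E)$, and the arc $\alpha'$ of $\eta'_E$ is centered at $\varepsilon$ and given by
\begin{equation}\label{eq:generic}
r\mapsto\sum_{j\ge1}r_jt^j,\qquad c_i\mapsto\sum_{j\ge0}c_{i,j}t^j,\qquad c_{i,0}=c_i|_E .
\end{equation}

\begin{lemma}\label{lem:generic}
Let $K=\kappa(\eta_E)$ and let $\alpha\colon\operatorname{Spec}K[[t]]\to X$ be the arc of $\eta_E$.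
\begin{enumerate}
\item[(a)] If $g\ne0$ is a function regular at $f(\varepsilon)$, then $\operatorname{ord}_t\alpha^\#(g)=\operatorname{ord}_E g<\infty$. In particular $\alpha$ sends the generic point to the generic point of $X$.
\item[(b)] $K=\kappa(\eta'_E)$, and $\alpha'$ is the unique lift of $\alpha$ to $X'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Over $\kappa(\eta'_E)\supseteq K$ we have $\alpha=f\circ\alpha'$. Write $g=ur^{j}$ with $u$ a unit of $\mathcal O_{X',\varepsilon}$ and $j=\operatorname{ord}_Eg$. The series $\alpha'^\#(u)$ is a unit and $\alpha'^\#(r)$ has order one.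

(b) By (a) and (A4), $\alpha$ has a unique lift defined over $K$. Over $\kappa(\eta'_E)$ this lift and $\alpha'$ lift the same arc, so they agree. Thus $\alpha'$ is defined over the subfield $K$ of $\kappa(\eta'_E)$, and (A1) gives $K=\kappa(\eta'_E)$.
\end{proof}

\subsection{Surfaces}
Let $X$ be a normal surface. Its singular locus $\Sigma$ is finite. A \emph{resolution} is a proper birational morphism $f\colon X'\to X$, with $X'$ regular, that is an isomorphism over $X\setminus\Sigma$; since $k$ is perfect, $X'$ is smooth. The minimal resolution does not factor through another resolution by a morphism that is not an isomorphism. For $P\in\Sigma$ the fiber $f^{-1}(P)$ is connected, by Zariski's main theorem. It is not a single point, since otherwise $f$ would be finite and birational near $P$, hence an isomorphism onto the normal surface $X$. So $f^{-1}(\Sigma)$ is the union of the exceptional curves $E_1,\dots,E_m$.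

\begin{lemma}\label{lem:cover}
The irreducible closed sets $N_{E_1},\dots,N_{E_m}$ are pairwise distinct and their union is $X_\infty^\Sigma$. Hence the irreducible components of $X^\Sigma_\infty$ are the maximal sets among the $N_{E_i}$. If $\Sigma=\{P\}$ and $N_{E_i}$ is a component, then $\mathcal N(N_{E_i})=E_i$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:generic}, the arc of $\eta_{E_i}$ is not constant and its unique lift is centered at the generic point of $E_i$. This shows that the points $\eta_{E_i}$ are distinct, and it gives the last assertion. Let $\beta$ be an arc centered at $P\in\Sigma$. If the generic point of $\beta$ is not sent into $\Sigma$, then $\beta$ lifts by (A4) to an arc centered on some $E_i$. Otherwise $\beta$ factors through the closed point $P$, so it is constant, and it is the image of the constant arc at any closed point of an $E_i\subset f^{-1}(P)$. In both cases $\beta\in f_\infty\bigl(\overline{\{\eta'_{E_i}\}}\bigr)\subset N_{E_i}$.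
\end{proof}

The problem is therefore to exclude inclusions $N_{E_i}\subset N_{E_j}$ for $i\neq j$. Orders of functions give a first obstruction. If $X$ is affine and $N_{E_i}\subset N_{E_j}$, then (A2) and Lemma~\ref{lem:generic}(a) give $\operatorname{ord}_{E_j}g\le\operatorname{ord}_{E_i}g$ for all $g\in k[X]$.

\begin{example}\label{ex:A}
Let $X$ be the surface $xy=z^{m+1}$, in any characteristic. Its minimal resolution is covered by $m+1$ affine planes with coordinates $u_i=x/z^i$, $v_i=z^{i+1}/x$ ($0\le i\le m$), in which
\[
x=u_i^{i+1}v_i^{i},\qquad y=u_i^{m-i}v_i^{m+1-i},\qquad z=u_iv_i .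
\]
The transitions are $u_i=v_{i-1}^{-1}$, $v_i=u_{i-1}v_{i-1}^2$, and $E_i=\{u_{i-1}=0\}\cup\{v_i=0\}$ is a projective line with $E_i^2=-2$ for $1\le i\le m$. Since $\operatorname{ord}_{E_i}x=i$ increases with $i$ and $\operatorname{ord}_{E_i}y=m+1-i$ decreases, there are no inclusions, and \eqref{eq:nash} holds.
\end{example}

\begin{example}\label{ex:D}
Suppose that the exceptional set consists of curves $E_0,\dots,E_3$ with $E_i^2=-2$, where $E_1,E_2,E_3$ are disjoint and $E_0\cdot E_i=1$ for $i\ge1$. For $0\ne g\in k[X]$ put $z_i=\operatorname{ord}_{E_i}g$. The divisor of $g$ on $X'$ has degree zero on each $E_j$, and its non-exceptional part has nonnegative degree, so $\bigl(\sum z_iE_i\bigr)\cdot E_j\le0$. This reads $z_0\le2z_j$ for $j\ge1$ and $z_1+z_2+z_3\le2z_0$. Hence $z_1\le 2z_0-z_2-z_3\le z_0$ for every $g$, and orders of functions cannot exclude $N_{E_0}\subset N_{E_1}$.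
\end{example}

Theorem~\ref{thm:nef} excludes all inclusions at once. Its hypotheses hold for the minimal resolution.

\begin{lemma}\label{lem:minimal}
Let $f\colon X'\to X$ be the minimal resolution of a normal surface and let $P\in\Sigma$. Over a suitable affine neighborhood of $P$, which contains no other singular point, $f$ is projective and $K_{X'}$ is $f$-nef.
\end{lemma}

\begin{proof}
Shrink $X$ so that $\Sigma=\{P\}$. The matrix $(E_i\cdot E_j)$ is negative definite \cite[Lemma~14.1]{Lipman}, in particular invertible over $\mathbb Q$. Solving $Z_0\cdot E_i=-1$ for all $i$ and clearing denominators, we find $Z_0=\sum a_iE_i$ with $a_i\in\mathbb Z$ and $Z_0\cdot E_i<0$ for all $i$. Then $\mathcal O_{X'}(-Z_0)$ has positive degree on every component of the proper curve $f^{-1}(P)$, so it is ample on this fiber, hence $f$-ample over a neighborhood of $P$ \cite[4.7.1]{EGA}. Over an affine neighborhood of that kind $f$ is projective.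

The integral complete curves in closed fibers are the $E_i$. Suppose $K_{X'}\cdot E_i<0$. Since $E_i^2<0$, adjunction gives $2p_a(E_i)-2=E_i^2+K_{X'}\cdot E_i\le-2$. As $p_a(E_i)\ge0$, this forces $p_a(E_i)=0$, so $E_i\cong\mathbb P^1$, and $E_i^2=-1$. By Castelnuovo's criterion $E_i$ can be contracted to a smooth point, and $f$ factors through the contraction. This contradicts minimality.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}, assuming Theorem~\ref{thm:nef}]
The scheme $X^\Sigma_\infty$ is the disjoint union of the $X^P_\infty$, $P\in\Sigma$, and $X_\infty^P$ does not change when $X$ is replaced by a neighborhood of $P$. By Lemma~\ref{lem:minimal} and Theorem~\ref{thm:nef}, each $N_{E_i}$ is a component. With Lemma~\ref{lem:cover} this gives the bijection.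

Let $E\subset X''$ map to $P\in\Sigma$. Since $X'$ is normal, the inverse of $X''\to X'$ is defined at all points of codimension one, so $X''\to X'$ is an isomorphism over a neighborhood of the generic point of each $E_i$. The image of $E$ in $X'$ is an irreducible closed subset of $f^{-1}(P)$. If it is a curve $E_i$, then $E$ is the strict transform of $E_i$ and $\eta'_E$ is identified with $\eta'_{E_i}$, so $N_E=N_{E_i}$ is a component. Otherwise $E$ is not such a strict transform, and its image is a closed point $x'$ of some $E_i$. The image of $\eta'_E$ in $X'_\infty$ is an arc centered at $x'$, so $N_E\subset N_{E_i}$. By Lemma~\ref{lem:generic}(a) and (A4) this arc is the unique lift to $X'$ of the arc of $\eta_E$, while the lift of the arc of $\eta_{E_i}$ is centered at the generic point of $E_i$. So $\eta_E\ne\eta_{E_i}$, the inclusion is strict, and $N_E$ is not a component.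
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:surface}, assuming Theorem~\ref{thm:nef}]
Replace $X$ by an integral affine neighborhood of the normal point $P$; this does not change $X_\infty^P$. By Corollary~\ref{cor:class} the components of $X^P_\infty$ are the $m$ distinct sets $N_{E_i}$, and $\mathcal N(N_{E_i})=E_i$ by Lemma~\ref{lem:cover}.
\end{proof}

\section{The index in the plane}\label{sec:plane}

Under the hypotheses of Theorem~\ref{thm:nef} the wedges that the proof starts from do not exist. To see the mechanism we drop nefness. Let $X=\mathbb A^2$ with coordinates $x,y$, let $\Sigma=\{0\}$, and fix $a\ge1$. Let $X'=X_a\to\dots\to X_1\to X$ be the sequence of blow-ups in which each center is the point over $0$ of the strict transform of the line $y=0$, and let $E$ be the last exceptional curve, so $K_{X'}\cdot E=-1$. In the chart $(r,c)=(x,y/x^a)$ it is the curve $r=0$. The arc \eqref{eq:generic} becomes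
\[
\alpha\colon\quad x=\sum_{j\ge1}x_jt^j,\qquad y=\sum_{j\ge a}y_jt^j .
\]
Here $x_j=r_j$, and $y_{a+j}$ is $r_1^ac_j$ plus a polynomial in the $r_i$ and in $c_0,\dots,c_{j-1}$. So the $x_j,y_j$ are algebraically independent and generate $K$. Thus $N_E=\{\operatorname{ord}_ty\ge a\}\subset X_\infty^\Sigma$, which is a component only for $a=1$.

Let $K'\supseteq K$ be a field and $R=K'[[s]]$. Consider pairs $\Phi=(x,y)$ of series in $tR[[t]]$ that reduce to $\alpha$ modulo $s$. The infinitesimal deformations of $\Phi$ that keep the centers at the origin form the module $M=tR[[t]]\,\partial_x\oplus tR[[t]]\,\partial_y$. A derivation $\Delta\in\mathcal D=\operatorname{Der}_k(R,R)$ acts on series coefficientwise, by an operator $\tilde\Delta$, and we put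
\[
\Psi(\Delta)=\tilde\Delta(x)\,\partial_x+\tilde\Delta(y)\,\partial_y\in M .
\]
Let $\Psi_0\colon\mathcal D/s\mathcal D\to M/sM$ be the reduction. In the examples below $K'$ is purely transcendental over $k$, and $\mathcal D$ is the product of $R\,\partial_s$ and of one factor $R\,\partial_b$ for each element $b$ of the evident transcendence basis. We always take $x=\sum x_jt^j$. The derivations $\partial_{x_j}\mapsto t^j\partial_x$ then fill the first summand of $M$ isomorphically, and only $y$ matters. The table lists bases of the kernel and the cokernel of $\Psi_0$, and the index $\dim\ker\Psi_0-\dim\operatorname{coker}\Psi_0$. The dots stand for $\sum_{j\ge a}y_jt^j$, and rows 3 and 5 are in characteristic $p$.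
\[
\begin{array}{c|c|l|l|c|c|r}
&a&y&K'&\ker\Psi_0&\operatorname{coker}\Psi_0&\text{index}\\ \hline
1&1&\cdots&K&\partial_s&0&1\\
2&2&st+\cdots&K&0&0&0\\
3&2&s^pt+\cdots&K&\partial_s&t\,\partial_y&0\\
4&3&st+\cdots&K&0&t^2\partial_y&-1\\
5&3&st+zst^2+\cdots&K(z),\ z^p=y_3&\partial_z&t^2\partial_y,\ t^3\partial_y&-1\\
6&3&st+zst^2+\cdots&K(z),\ z\text{ transcendental}&\partial_z&t^2\partial_y&0
\end{array}
\]
In every row $\partial_{y_j}\mapsto t^j\partial_y$. In rows 1--4 the image of $\partial_s$ is $0$, $t\partial_y$, $0$, $t\partial_y$. In rows 5 and 6 we have $\partial_s\mapsto(t+zt^2)\partial_y$ and $\partial_z\mapsto st^2\partial_y$, which vanishes modulo $s$. In row 5 the transcendence basis contains $z$ in place of $y_3$, and $y_3=z^p$ is killed by every derivation of $R$, so $t^3\partial_y$ is not reached.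

Three features of the table carry the proof.

\emph{The index ignores inseparability.} From row 4 to row 5 the derivation $\partial_{y_3}$ of $K$ no longer extends to $K'$, and a new derivation $\partial_z$, trivial on $K$, appears. Kernel and cokernel both grow by one. In all rows the index is $\nu+2-a$ with $\nu=\operatorname{trdeg}(K'/K)$.

\emph{The term $2-a$ is a canonical class.} Vector fields on $X'$ along the lift of $\alpha$ form the $K'[[t]]$-lattice $\Lambda_0$ spanned by $\partial_r,\partial_c$. From $dx\wedge dy=x^a\,dr\wedge dc$ we get $\partial_r\wedge\partial_c=x^a\,\partial_x\wedge\partial_y$. So the top exterior power of $\Lambda_0$ is generated by $t^a\partial_x\wedge\partial_y$, and that of $M/sM$ by $t^2\partial_x\wedge\partial_y$. The number $d=2-a$ compares the two lattices.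

\emph{Positive index forces a kernel over $R$, and good wedges have none.} The map $\Psi$ itself is injective in rows 2, 4, 5, 6, where the index is at most $0$. It kills $\partial_s$ in rows 1 and 3. These are the rows in which the family is badly parametrized: the coefficients of $\Phi$ generate $K$ and $K(s^p)$, whose intersections with $R$ are not dense in $R$.

In general we shall prove that the index is $\nu+d$, that $d\ge1$ if $K_{X'}$ is $f$-nef, and that a well parametrized wedge exists if $N_E$ is not a component.

\section{Wedges}\label{sec:wedges}

From here on $f,\Sigma,E$ are as in Theorem~\ref{thm:nef}, except that nefness is assumed only in Section~\ref{sec:nef}. We write $n=\dim X$, $\eta=\eta_E$, $\eta'=\eta'_E$, $K=\kappa(\eta)$, and $\alpha,\alpha'$ are as in Lemma~\ref{lem:generic}. The point $\eta$ lies in $X_\infty^\Sigma$, and $N_E$ is a component if and only if $\eta$ has no proper generization in $X^\Sigma_\infty$. If $X_0$ is an affine open neighborhood of $f(\varepsilon)$, the open set $(X_0)_\infty$ contains $\eta$ and all its generizations. So we may and do assume that $X$ is affine.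

Projectivity of $f$ is used through an ideal that controls lifting. Embed $X'$ as a closed subvariety of $X\times\mathbb P^l$. The generic point of $X'$ gives a point $(a_0:\dots:a_l)\in\mathbb P^l(k(X))$, and after clearing denominators $a_i\in k[X]$. Let $I=(a_0,\dots,a_l)\neq0$.

\begin{lemma}\label{lem:lift}
Let $Y$ be an integral scheme and $\psi\colon Y\to X$ a morphism that sends the generic point to the generic point. If $I\mathcal O_Y$ is invertible, then $\psi$ has a unique lift $Y\to X'$, whose component in $\mathbb P^l$ is given by the generators $\psi^\#(a_0),\dots,\psi^\#(a_l)$ of $I\mathcal O_Y$.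
\end{lemma}

\begin{proof}
The generators define $Y\to X\times\mathbb P^l$, which sends the generic point of $Y$ to that of $X'$. As $Y$ is integral and $X'$ is closed and reduced, it factors through $X'$. Two lifts agree at the generic point, hence everywhere, because $Y$ is reduced and $f$ is separated.
\end{proof}

\begin{definition}\label{def:wedge}
A \emph{wedge} consists of a complete discrete valuation ring $R\supseteq k$ with uniformizer $s$, whose residue field $K'$ is a finitely generated field extension of $K$, and a morphism $\Phi\colon\operatorname{Spec}R[[t]]\to X$ such that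
\begin{enumerate}
\item[(W1)] $\Phi$ modulo $s$ is the arc $\alpha$, with scalars extended to $K'$;
\item[(W2)] $\Phi$ maps $\{t=0\}$ into $\Sigma$.
\end{enumerate}
Let $L\subset\operatorname{Frac}R$ be the field generated over $k$ by the coefficients of the series $\Phi^\#(g)\in R[[t]]$, $g\in k[X]$. The wedge is \emph{effective} if
\begin{enumerate}
\item[(W3)] $L\cap R$ is dense in $R$ for the $s$-adic topology.
\end{enumerate}
\end{definition}

A wedge is a morphism $\operatorname{Spec}R\to X_\infty^\Sigma$ that sends the closed point to $\eta$, and $L$ is the residue field of the image of the generic point. Condition (W3) says that $R$ carries no parameter that $\Phi$ does not see. The constant wedge $R=K[[s]]$, $\Phi=\alpha$ has $L=K$ and is not effective.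

\begin{proposition}\label{prop:wedge}
If $N_E$ is not an irreducible component of $X^\Sigma_\infty$, there is an effective wedge.
\end{proposition}

The proof is in Section~\ref{sec:construction}.

\section{The index of a wedge}\label{sec:index}

Fix a wedge $(R,\Phi)$ and a coefficient field of $R$ containing $k$, so that $R=K'[[s]]$. For a linear map with finite-dimensional kernel and cokernel put $\operatorname{ind}=\dim\ker-\dim\operatorname{coker}$. By the snake lemma the index is additive under composition.

A \emph{lattice} in an $n$-dimensional $K'((t))$-vector space $H$ is a free $K'[[t]]$-submodule $\Lambda$ of rank $n$; put $\det\Lambda=\bigwedge^n\Lambda\subset\bigwedge^nH$. For two lattices define $[\Lambda:\Lambda']\in\mathbb Z$ by $\det\Lambda'=t^{[\Lambda:\Lambda']}\det\Lambda$. Then $[\Lambda:\Lambda'']=[\Lambda:\Lambda']+[\Lambda':\Lambda'']$, and $[\Lambda:\Lambda']=\dim_{K'}\Lambda/\Lambda'$ if $\Lambda'\subset\Lambda$, by the theory of elementary divisors.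

\subsection{Vector fields along the special arc}
The index will be computed on $s=0$, where the arc is explicit. Let $H=\operatorname{Der}_k(k(X),K'((t)))$, where $K'((t))$ is a $k(X)$-algebra through $\alpha^\#$, and let
\[
\Lambda_0=\operatorname{Der}_k(\mathcal O_{X',\varepsilon},K'[[t]])\subset H,\qquad\Lambda_E=\{\xi\in\Lambda_0:\xi(r)\in tK'[[t]]\}.
\]
Since $dr,dc_1,\dots,dc_{n-1}$ is a basis of $\Omega_{X'/k}$ at $\varepsilon$, the map $\xi\mapsto(\xi(r),\xi(c_i))$ identifies $H$ with $K'((t))^n$ and $\Lambda_0$ with $K'[[t]]^n$. So $\Lambda_0$ and $\Lambda_E$ are lattices and $[\Lambda_0:\Lambda_E]=1$. The lattice $\Lambda_0$ is the pull-back of $T_{X'}$ along $\alpha'$, and $\Lambda_E$ consists of the deformations of $\alpha'$ that keep the center on $E$. Because $\alpha'$ is the generic such arc, each of these deformations comes from moving its coefficients.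

\begin{lemma}\label{lem:tangent}
For $\delta\in\operatorname{Der}_k(K,K')$ let $\tilde\delta\colon K[[t]]\to K'[[t]]$ act coefficientwise. Then $\delta\mapsto\tilde\delta\circ\alpha'^\#$ is an isomorphism $\operatorname{Der}_k(K,K')\to\Lambda_E$.
\end{lemma}

\begin{proof}
The map $(c_1,\dots,c_{n-1})\colon E\cap W\to\mathbb A^{n-1}$ is \'etale, so $k(E)$ is finite and separable over $k(c_{1,0},\dots,c_{n-1,0})$. By Lemma~\ref{lem:generic}(b), $\Omega_{K/k}$ has the basis $dr_j$ ($j\ge1$), $dc_{i,j}$ ($j\ge0$). So $\delta$ is given by arbitrary values $\delta(r_j),\delta(c_{i,j})\in K'$, and by \eqref{eq:generic} it is sent to the derivation $r\mapsto\sum_{j\ge1}\delta(r_j)t^j$, $c_i\mapsto\sum_{j\ge0}\delta(c_{i,j})t^j$.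
\end{proof}

\subsection{The source}
Let $\mathcal D=\operatorname{Der}_k(R,R)$. The Leibniz rule gives $\Delta(s^jR)\subset s^{j-1}R$, so every $\Delta\in\mathcal D$ is $s$-adically continuous and
\[
\Delta\Bigl(\sum b_js^j\Bigr)=\sum\Delta(b_j)s^j+\Delta(s)\sum jb_js^{j-1}\qquad(b_j\in K').
\]
Conversely this formula defines a derivation for any choice of $\Delta(s)\in R$ and of $\Delta|_{K'}\in\operatorname{Der}_k(K',R)=\operatorname{Hom}_{K'}(\Omega_{K'/k},R)$. A basis of $\Omega_{K'/k}$ identifies $\mathcal D$ with a product of copies of $R$. Hence $\mathcal D$ is $s$-torsion free and $s$-adically complete, and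
\begin{equation}\label{eq:source}
\mathcal D/s\mathcal D=K'\partial_s\oplus\operatorname{Der}_k(K',K').
\end{equation}
Here $\Delta_0\in\operatorname{Der}_k(K',K')$ is the class of the derivation $\Delta$ with $\Delta(s)=0$ and $\Delta|_{K'}=\Delta_0$, which preserves $sR$ and induces $\Delta_0$ on $R/sR$.

\subsection{The target}
In the plane the target was written with the tangent bundle of $X$. On a singular $X$ only $T_{X'}$ is available, and $\Phi$ need not lift to $X'$. It does lift away from the closed point, and in dimension two this is enough to produce a free module.

Let $S=\operatorname{Spec}R[[t]]$, the spectrum of a regular local ring of dimension two with residue field $K'$, and let $U$ be the complement of the closed point. Let $\sigma=(s)$ and $\lambda=(t)$ in $U$, so $\kappa(\sigma)=K'((t))$. By (W1) and Lemma~\ref{lem:generic}(a), $\Phi$ sends $\sigma$, and therefore the generic point of $S$, to the generic point of $X$. The scheme $U$ is regular of dimension one, so the nonzero ideal $I\mathcal O_U$ is invertible and $\Phi|_U$ lifts to $\varphi\colon U\to X'$ by Lemma~\ref{lem:lift}. Put $\mathcal E=\varphi^*T_{X'}$, a vector bundle of rank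 $n$ on $U$. Its sections are the $k$-derivations $\varphi^{-1}\mathcal O_{X'}\to\mathcal O_U$, and its fiber at $\sigma$ is $H$.

For $\Delta\in\mathcal D$, the coefficientwise extension $\tilde\Delta$ is a derivation of $R[[t]]$ with $\tilde\Delta(t)=0$. It extends to localizations, so it acts on $\mathcal O_U$, and $\xi_\Delta=\tilde\Delta\circ\varphi^\#$ is a section of $\mathcal E$.

These sections satisfy a condition at $\lambda$, and this is where (W2) and $\Sigma\ne X$ enter. The point $\varphi(\lambda)$ lies in $f^{-1}(\Sigma)\neq X'$, so the maximal ideal $\mathfrak m$ of $\mathcal O_{X',\varphi(\lambda)}$ is nonzero. Let $\mathcal E_1\subset\mathcal E$ be the subsheaf equal to $\mathcal E$ away from $\lambda$, with stalk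
\[
\mathcal E_{1,\lambda}=\{\xi\in\mathcal E_\lambda:\xi(\mathfrak m)\subset t\mathcal O_{S,\lambda}\}\supset t\mathcal E_\lambda .
\]
It is coherent and torsion free on the regular one-dimensional scheme $U$, hence locally free of rank $n$. Since $\varphi^\#(\mathfrak m)\subset t\mathcal O_{S,\lambda}$ and $\tilde\Delta$ preserves $t\mathcal O_{S,\lambda}$, we have $\xi_\Delta\in\Gamma(U,\mathcal E_1)$.

\begin{lemma}\label{lem:target}
\begin{enumerate}
\item[(a)] The length $\ell$ of $\mathcal E_\lambda/\mathcal E_{1,\lambda}$ equals $\dim\mathcal O_{X',\varphi(\lambda)}$. In particular $\ell\ge1$.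
\item[(b)] If $\mathcal V$ is a vector bundle on $U$, then $\Gamma(U,\mathcal V)$ is a free $R[[t]]$-module whose associated sheaf restricts to $\mathcal V$ on $U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $\mathcal O=\mathcal O_{X',\varphi(\lambda)}$, with residue field $\kappa$. Reduction modulo $t$ maps $\mathcal E_\lambda$ onto $\operatorname{Der}_k(\mathcal O,\kappa(\lambda))$, because $\Omega_{\mathcal O/k}$ is free. Restriction to $\mathfrak m$ maps the latter to $\operatorname{Hom}_\kappa(\mathfrak m/\mathfrak m^2,\kappa(\lambda))$, and $\mathcal E_{1,\lambda}$ is the kernel of the composite. The restriction is onto: as $k$ is perfect, $\mathcal O/\mathfrak m^2$ has a coefficient field containing $k$, so $\mathcal O/\mathfrak m^2=\kappa\oplus\mathfrak m/\mathfrak m^2$, and the projection $\mathcal O\to\mathfrak m/\mathfrak m^2$ is a $k$-derivation that restricts to the natural map on $\mathfrak m$. Hence $\ell=\dim_\kappa\mathfrak m/\mathfrak m^2=\dim\mathcal O$.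

(b) Put $A=R[[t]]$. Extend $\mathcal V$ to a coherent sheaf on $S$, given by a finite $A$-module $Q$. The bidual $Q^{**}$ still restricts to $\mathcal V$ on $U$. Dualizing a finite presentation of $Q^*$ exhibits $Q^{**}$ as the kernel of a map of finite free modules. Since $A$ has global dimension two, such a kernel is projective, hence free. Finally $\Gamma(U,\mathcal O_U)=A$, because $A$ is normal and the closed point has codimension two, so $\Gamma(U,\mathcal V)=Q^{**}$.
\end{proof}

Put $M=\Gamma(U,\mathcal E_1)$, a free $R[[t]]$-module of rank $n$. We obtain an $R$-linear map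
\[
\Psi\colon\mathcal D\to M,\qquad\Delta\mapsto\xi_\Delta ,
\]
with reduction $\Psi_0\colon\mathcal D/s\mathcal D\to M/sM$. The quotient $M/sM$ is a lattice in $M\otimes\kappa(\sigma)=\mathcal E\otimes\kappa(\sigma)=H$, and we define
\[
d=[\Lambda_0:M/sM],\qquad\nu=\operatorname{trdeg}(K'/K).
\]
In the examples of Section~\ref{sec:plane}, $\varphi$ maps $U$ to the part of the chart $(x,y/x)$ of $X_1$ over which $X'\to X_1$ is an isomorphism, and $\varphi(\lambda)$ is the generic point of $\{x=0\}$. So $M$ is defined by $\xi(x)\in tR[[t]]$ and $\xi(y/x)\in R[[t]]$, which is equivalent to $\xi(x),\xi(y)\in tR[[t]]$. This is the module used there.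

\subsection{Cartier's equality}
Lemma~\ref{lem:tangent} concerns derivations of $K$, while \eqref{eq:source} contains derivations of $K'$. The next lemma compares them. It is \cite[Thm.~26.10]{Matsumura} in dual form, and it is the place where finite generation of $K'/K$ is needed.

\begin{lemma}\label{lem:cartier}
Let $k\subseteq K\subseteq K'$ be fields with $K'/K$ finitely generated. The restriction $\operatorname{res}\colon\operatorname{Der}_k(K',K')\to\operatorname{Der}_k(K,K')$ has finite-dimensional kernel and cokernel, and its index is $\operatorname{trdeg}(K'/K)$.
\end{lemma}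

\begin{proof}
The map $\operatorname{res}$ is the $K'$-dual of $\rho_{K'/K}\colon\Omega_{K/k}\otimes_KK'\to\Omega_{K'/k}$. Duality is exact and exchanges kernel and cokernel, so we must show that $\rho_{K'/K}$ has index $-\operatorname{trdeg}(K'/K)$. For $K\subseteq K''\subseteq K'$ we have $\rho_{K'/K}=\rho_{K'/K''}\circ(\rho_{K''/K}\otimes_{K''}K')$, so the index is additive in towers. A finitely generated extension is a finite tower of simple extensions $K(z)/K$ of three types.

If $z$ is transcendental, $\Omega_{K(z)/k}=(\Omega_{K/k}\otimes K(z))\oplus K(z)\,dz$ and the index is $-1$. If $z$ is algebraic with minimal polynomial $\sum b_iZ^i$, then $\Omega_{K(z)/k}$ is the quotient of the same direct sum by the element $\sum z^i\,db_i+\bigl(\sum ib_iz^{i-1}\bigr)dz$. If $z$ is separable, the coefficient of $dz$ is nonzero and $\rho$ is an isomorphism. If $z^p=b\in K\setminus K^p$, the element is $-db$. We claim $db\ne0$; then the kernel of $\rho$ is spanned by $db$, the cokernel by $dz$, and the index is $0$. Since $k$ is perfect, $k\subseteq K^p$. On $K^p(b)=K^p[T]/(T^p-b^p)$ the derivation $d/dT$ is well defined, is $K^p$-linear and sends $b$ to $1$.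 A $K^p$-linear derivation from an intermediate field $K''$ to $K$ extends to $K''(b')=K''[T]/(T^p-b'^p)$ for $b'\in K\setminus K''$, because it kills $b'^p$. By Zorn's lemma $d/dT$ extends to $K$, so $db\neq0$.
\end{proof}

\subsection{The index formula}

\begin{proposition}\label{prop:index}
For every wedge, $\Psi_0$ has finite-dimensional kernel and cokernel, and $\operatorname{ind}\Psi_0=\nu+d$.
\end{proposition}

\begin{proof}
Let $\Delta\in\mathcal D$ represent $\Delta_0\in\operatorname{Der}_k(K',K')$ as in \eqref{eq:source}. For $g\in k[X]$, (W1) shows that the value on $g$ of $\Psi_0(\Delta_0)\in H$ is $\tilde\Delta(\Phi^\#g)\bmod s$, which is $\Delta_0$ applied to the coefficients of $\alpha^\#g\in K[[t]]$. An element of $H$ is determined by its values on $k[X]$. So the restriction of $\Psi_0$ to $\operatorname{Der}_k(K',K')$, viewed in $H$, is the composite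
\[
\operatorname{Der}_k(K',K')\xrightarrow{\ \operatorname{res}\ }\operatorname{Der}_k(K,K')\xrightarrow{\ \cong\ }\Lambda_E\subset H
\]
with the isomorphism of Lemma~\ref{lem:tangent}. Choose a lattice $\Lambda$ containing $\Lambda_0$ and $M/sM$, and put $b=[\Lambda:\Lambda_0]$. Then $\dim\Lambda/\Lambda_E=b+1$ and $\dim\Lambda/(M/sM)=b+d$. By Lemma~\ref{lem:cartier} the map $\operatorname{Der}_k(K',K')\to\Lambda$ has index $\nu-(b+1)$. The summand $K'\partial_s$ adds one, so the composite $\mathcal D/s\mathcal D\to M/sM\subset\Lambda$ has index $\nu-b$. Its kernel is $\ker\Psi_0$ and its cokernel contains $\operatorname{coker}\Psi_0$, so both are finite-dimensional, and additivity gives $\nu-b=\operatorname{ind}\Psi_0-(b+d)$.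
\end{proof}

The index was computed modulo $s$, and an element of $\ker\Psi_0$ need not lift to $\ker\Psi$, as rows 5 and 6 of the table show. An excess of kernel over cokernel does survive.

\begin{lemma}\label{lem:kernel}
If $\operatorname{ind}\Psi_0>0$, then $\ker\Psi\neq0$.
\end{lemma}

\begin{proof}
Let $u=\dim\operatorname{coker}\Psi_0$. Lifting a basis of the cokernel to $M$, extend $\Psi$ to a map $\Theta\colon\mathcal D'=\mathcal D\oplus R^u\to M$ whose reduction $\Theta_0$ modulo $s$ is onto. Then $\dim\ker\Theta_0=\operatorname{ind}\Theta_0=\operatorname{ind}\Psi_0+u=:w>u$.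

The map $\Theta$ is onto. Given $\xi_0\in M$, choose inductively $e_j\in\mathcal D'$ and $\xi_{j+1}\in M$ with $\xi_j=\Theta(e_j)+s\xi_{j+1}$. The series $e=\sum s^je_j$ converges in $\mathcal D'$, and $\xi_0-\Theta(e)\in\bigcap_js^jM=0$.

Let $\mathcal K=\ker\Theta$. Since $M$ is $s$-torsion free, the snake lemma for multiplication by $s$ on $0\to\mathcal K\to\mathcal D'\to M\to0$ gives $\mathcal K/s\mathcal K=\ker\Theta_0$. Lift a basis to $e_1,\dots,e_w\in\mathcal K$. These elements are independent over $R$: as $\mathcal K$ is torsion free, a nontrivial relation can be divided by a power of $s$ until one coefficient is a unit, and it then reduces to a nontrivial relation modulo $s$. Since $w>u$, the projection $\mathcal K\to R^u$ is not injective on $\bigoplus Re_i$. Its kernel is $\{(\Delta,0):\Psi(\Delta)=0\}$.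
\end{proof}

\begin{lemma}\label{lem:effective}
If the wedge is effective, then $\ker\Psi=0$.
\end{lemma}

\begin{proof}
If $\xi_\Delta=0$, then $\tilde\Delta(\Phi^\#g)=0$ for all $g\in k[X]$, so $\Delta$ kills all coefficients of $\Phi$. Its extension to $\operatorname{Frac}R$ kills the field $L$ that they generate over $k$. So $\Delta$ vanishes on $L\cap R$, which is dense by (W3), and $\Delta=0$ by continuity.
\end{proof}

\section{Nefness and the sign of the index}\label{sec:nef}

Assume now that $K_{X'}$ is $f$-nef. We show that $d\ge1$ for every wedge. By Lemma~\ref{lem:target}(b) the line bundle $\det\mathcal E=\varphi^*\omega_{X'}^{-1}$ has a nowhere vanishing section $g$ on $U$. Its value $g|_\sigma$ is a nonzero element of $\bigwedge^nH$; define $\zeta\in\mathbb Z$ by $g|_\sigma\,K'[[t]]=t^\zeta\det\Lambda_0$. The subsheaf $\det\mathcal E_1\subset\det\mathcal E$ has colength $\ell$ at $\lambda$ and is equal to $\det\mathcal E$ elsewhere. The function $t$ vanishes on $U$ only at $\lambda$, to order one. So $t^\ell g$ generates $\det\mathcal E_1$, hence $\det M=\Gamma(U,\det\mathcal E_1)=t^\ell g\,R[[t]]$, and reduction modulo $s$ gives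
\begin{equation}\label{eq:d}
d=\ell+\zeta .
\end{equation}
If $\varphi$ extends to $S$, then $g$ extends to a generator of the pull-back of $\omega_{X'}^{-1}$ and $\zeta=0$. In general we resolve the indeterminacy of $\varphi$ by blowing up. Then $g$ acquires zeros or poles along the exceptional curves, these curves map to fibers of $f$, and nefness will exclude poles.

The exceptional curves are defined over $K'$ and lie over a point of $X$ that need not be closed, whereas nefness is a hypothesis on curves over closed points. We first bridge this gap. For an invertible sheaf $\mathcal M$ on a projective scheme $C$ of dimension at most one over a field $F$, put $\deg_F\mathcal M=\chi(\mathcal M)-\chi(\mathcal O_C)$. Recall that the degree is additive in $\mathcal M$ and invariant under extension of $F$; that it equals $\sum m_i\deg_F\mathcal M|_{C_i}$, where the $C_i$ are the one-dimensional components with reduced structure and $m_i>0$ their multiplicities in $C$; that it is constant in a flat projective family over a connected base; and that it is multiplied by the degree of the function field extension under pull-back by a finite surjective morphism of integral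 curves, separable or not.

\begin{lemma}\label{lem:spread}
Let $K'\supseteq k$ be a field, $\operatorname{Spec}K'\to X$ a $k$-morphism, $G$ an integral projective curve over $K'$, and $\gamma\colon G\to X'\times_X\operatorname{Spec}K'$ a $K'$-morphism. Then $\deg_{K'}\gamma^*\omega_{X'}\ge0$.
\end{lemma}

If $X$ is a surface and the point maps to a closed point $P$, the proof is immediate: either $\gamma$ is constant and the degree is $0$, or $\gamma$ is finite onto $\Gamma\times_kK'$ for an integral curve $\Gamma\subset f^{-1}(P)$, this product being integral because $k$ is algebraically closed, and the degree is a positive multiple of $K_{X'}\cdot\Gamma$. This case suffices for Theorem~\ref{thm:surface} and Corollary~\ref{cor:class}.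

\begin{proof}
The homomorphism $k[X]\to K'$, the curve $G$ and the morphism $\gamma$ involve finitely many elements of $K'$. So there are a subfield $F\subseteq K'$, finitely generated over $k$ and containing the image of $k[X]$, a projective curve $G_F$ over $F$ and an $F$-morphism $G_F\to X'\times_X\operatorname{Spec}F$ that give $G$ and $\gamma$ by extension of scalars. Choose a finitely generated $k$-subalgebra of $F$ with fraction field $F$ that contains the image of $k[X]$ and the coefficients of the equations of these data. After inverting one element we obtain an affine variety $\mathcal B$ over $X$ with function field $F$, a flat projective morphism $\mathcal G\to\mathcal B$ with generic fiber $G_F$, and a $\mathcal B$-morphism $\mathcal G\to X'\times_X\mathcal B$ extending the given one. By flatness all fibers have dimension one. Let $\mathcal M$ be the pull-back of $\omega_{X'}$ to $\mathcal G$ and $b\in\mathcal B$ a closed point, with image the closed point $P_b\in X$. Then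
\[
\deg_{K'}\gamma^*\omega_{X'}=\deg_F\mathcal M|_{G_F}=\deg_k\mathcal M|_{\mathcal G_b}=\sum m_i\deg_k\mathcal M|_{C_i},
\]
where the $C_i$ are the integral curves in $\mathcal G_b$. Each $C_i$ maps to a point, and then contributes $0$, or finitely onto an integral complete curve $\Gamma\subset f^{-1}(P_b)$, and then contributes a positive multiple of $K_{X'}\cdot\Gamma\ge0$.
\end{proof}

\begin{proposition}\label{prop:positive}
For every wedge, $\zeta\ge0$ and $d\ge1$.
\end{proposition}

\begin{proof}
\emph{Resolving $\varphi$.} The ring $R[[t]]$ is factorial. Write $I\mathcal O_S=aI'$, where $a$ is a greatest common divisor of the generators. Then $I'$ lies in no prime of height one, so $\mathcal O_S/I'$ is supported at the closed point. By principalization on regular surfaces \cite{Stacks} there is a sequence $\pi\colon Y=Y_v\to\dots\to Y_0=S$, where $Y_i\to Y_{i-1}$ is the blow-up of a closed point $y_i$ over the closed point of $S$, such that $I'\mathcal O_Y$, and hence $I\mathcal O_Y$, is invertible. By Lemma~\ref{lem:lift}, $\Phi\circ\pi$ lifts to $\varphi_Y\colon Y\to X'$, which agrees with $\varphi$ on $\pi^{-1}(U)=U$.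

\emph{Intersection numbers on $Y$.} Let $F_i\subset Y_i$ be the exceptional curve of the $i$-th blow-up. Then $F_i\cong\mathbb P^1_{\kappa(y_i)}$ with $\kappa(y_i)$ finite over $K'$, and $\mathcal O_{Y_i}(F_i)|_{F_i}=\mathcal O(-1)$. Let $G_i\cong F_i$ be the strict transform and $\widehat G_i$ the total transform of $F_i$ in $Y$. For a divisor $D$ on the regular surface $Y$ put $D\cdot\sum n_jG_j=\sum n_j\deg_{K'}\mathcal O_Y(D)|_{G_j}$. For $i\ne j$, $G_i\cdot G_j$ is the $K'$-dimension of the ring of functions on the finite scheme $G_i\cap G_j$, so the pairing is symmetric on $\bigoplus\mathbb ZG_j$. We have $\widehat G_i=G_i+\sum_{j>i}m_{ij}G_j$ with $m_{ij}\ge0$, so the effective divisors $\widehat G_i$ form a basis of $\bigoplus\mathbb ZG_j$. The sheaf $\mathcal O_Y(\widehat G_i)$ is pulled back from $Y_i$, where $G_j$ is contracted to a point for $j>i$. Hence $\widehat G_i\cdot G_j=0$ for $j>i$. It follows that $\widehat G_i\cdot\widehat G_j=0$ for $j>i$, and by symmetry for all $j\ne i$, and that $\widehat G_i\cdot\widehat G_i=\widehat G_i\cdot G_i=-[\kappa(y_i):K']$.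

\emph{The divisor of $g$ is effective.} View $g$ as a rational section of $\mathcal L=\varphi_Y^*\omega_{X'}^{-1}$. It generates $\mathcal L$ on $U$, so $Z=\operatorname{div}(g)$ is supported on $\bigcup G_j$, and $\mathcal L\cong\mathcal O_Y(Z)$. The composite $G_j\to X'\to X$ factors through the closed point $\operatorname{Spec}K'$ of $S$, so $\varphi_Y$ induces a $K'$-morphism $G_j\to X'\times_X\operatorname{Spec}K'$. By Lemma~\ref{lem:spread}, $Z\cdot G_j=\deg_{K'}\mathcal L|_{G_j}\le0$ for all $j$, hence $Z\cdot\widehat G_i\le0$ for all $i$. Writing $Z=\sum z_i\widehat G_i$ we get $Z\cdot\widehat G_i=-z_i[\kappa(y_i):K']$, so $z_i\ge0$ and $Z$ is effective. Thus $g$ is a regular section of $\mathcal L$ on $Y$.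

\emph{Restriction to the special arc.} Let $T=\{s=0\}=\operatorname{Spec}K'[[t]]\subset S$. Blowing up the closed point of a regular curve does not change it, so the strict transform $\widetilde T\subset Y$ maps isomorphically onto $T$. The morphism $\varphi_Y|_{\widetilde T}$ lifts $\Phi|_T=\alpha$, so it is $\alpha'$ over $K'$, and $\Gamma(\widetilde T,\mathcal L)=\det\Lambda_0$. The regular section $g$ restricts to an element of $\det\Lambda_0$ whose value at the generic point is $g|_\sigma$. So $\zeta\ge0$, and $d\ge\ell\ge1$ by \eqref{eq:d} and Lemma~\ref{lem:target}(a).
\end{proof}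

\begin{proof}[Proof of Theorem~\ref{thm:nef}]
Suppose that $N_E$ is not a component of $X^\Sigma_\infty$, and take an effective wedge from Proposition~\ref{prop:wedge}. By Propositions~\ref{prop:index} and~\ref{prop:positive}, $\operatorname{ind}\Psi_0=\nu+d\ge1$. Then $\ker\Psi\ne0$ by Lemma~\ref{lem:kernel}, which contradicts Lemma~\ref{lem:effective}.
\end{proof}

\begin{remark}
Both summands in \eqref{eq:d} can fail. Without nefness, the examples of Section~\ref{sec:plane} have $\ell=1$ and $g=x\,\partial_x\wedge\partial_y$, so $\zeta=1-a<0$ for $a\ge2$. If $\Sigma=X$ were allowed, then for $X'=X=\mathbb A^1$ and $E=\{0\}$ the effective wedge $x=s+\sum_{j\ge1}x_jt^j$ would have $\ell=\zeta=0$; and indeed $N_E$ is not a component of $X_\infty$. The bound $d\ge1$ is attained by the constant wedge, which lifts to $X'$ on all of $S$ with $\varphi(\lambda)=\varepsilon$, so that $\ell=1$ and $\zeta=0$.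
\end{remark}

\section{Construction of an effective wedge}\label{sec:construction}

We prove Proposition~\ref{prop:wedge}. In a scheme of finite type, a point and a proper generization are joined by a discrete valuation ring with finitely generated residue extension. The scheme $X_\infty^\Sigma$ is not Noetherian, and a valuation ring joining $\eta$ to a generization may have any rank and any residue field. The plan is to reduce to a complete valuation ring of rank one, over which Weierstrass division is available; to truncate the family by division, which gives a point of a scheme of finite type; to choose a discrete valuation there; and to complete the truncated family to a wedge by Newton's method. Throughout we must certify that the family does not become trivial. The certificate is a function $\theta$ of finitely many coefficients, and it exists because a proper generization of $\eta$ already differs from $\eta$ at a fixed finite order.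

Let $\mu=\min_i\operatorname{ord}_t\alpha^\#(a_i)$, which is finite by Lemma~\ref{lem:generic}(a). Fix $q\ge\mu$ and let $\eta_q\in X^\Sigma_q$ be the image of $\eta$.

\begin{lemma}\label{lem:determinacy}
If $\beta\in X^\Sigma_\infty$ is a generization of $\eta$ with image $\eta_q$ in $X_q^\Sigma$, then $\beta=\eta$.
\end{lemma}

\begin{proof}
By (A2) and Lemma~\ref{lem:generic}(a), $\beta^\#(g)\neq0$ for $g\ne0$, so the arc $\beta$ sends the generic point to the generic point and lifts to an arc $\beta'$ on $X'$. Let $\gamma\colon k[X]\to\kappa(\eta_q)[t]/(t^{q+1})$ be the jet of $\eta_q$. Modulo $t^{q+1}$, both $\alpha^\#$ and $\beta^\#$ are obtained from $\gamma$ by extension of the field $\kappa(\eta_q)$. As $\mu\le q$, the minimal order of the series $\beta^\#(a_i)$ is also $\mu$. By Lemma~\ref{lem:lift} the centers of $\alpha'$ and $\beta'$ are both the image of the $\kappa(\eta_q)$-valued point of $X\times\mathbb P^l$ given by $\gamma$ modulo $t$ and the $t^\mu$-coefficients of the $\gamma(a_i)$. So $\beta'$ is centered at $\varepsilon$, hence $\beta'\in\overline{\{\eta'\}}$ and $\beta\in\overline{\{\eta\}}$. A point that is both a specialization and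 a generization of $\eta$ equals $\eta$.
\end{proof}

Assume that $\eta$ has a proper generization in $X_\infty^\Sigma$, and embed $X$ as a closed subvariety of $\mathbb A^{n+n'}$.

\subsection*{Step 1: a family over a valuation ring of rank one}
Let $B=\mathcal O_{X^\Sigma_\infty,\eta}$, let $\mathfrak p\ne\mathfrak m_B$ be the prime of a proper generization, and let $A=B/\mathfrak p$, a local domain with residue field $K$ that is not a field. Choose polynomials $g_1,\dots,g_u$ over $k$ in the coefficients of order at most $q$ of the coordinates of $\mathbb A^{n+n'}$ that generate the maximal ideal of the Noetherian ring $\mathcal O_{X_q^\Sigma,\eta_q}$. A prime of $B$ containing all $g_i$ is a generization of $\eta$ with image $\eta_q$, so it is $\mathfrak m_B$ by Lemma~\ref{lem:determinacy}. Hence $\mathfrak m_A=\sqrt{(g_1,\dots,g_u)A}$, and not all $g_i$ vanish in $A$.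

Let $V$ be a valuation ring of $\operatorname{Frac}A$ dominating $A$, and let $\theta$ be one of the $g_i$ of minimal value. Then $\theta\neq0$, $\theta\in\mathfrak m_V$, and all $g_i$ lie in $\theta V$. Put $\mathfrak q=\sqrt{\theta V}$ and $\mathfrak q'=\bigcap_j\theta^jV$. The ideals of $V$ are totally ordered. So $\mathfrak q$, an intersection of a chain of primes, is the smallest prime containing $\theta$. The ideal $\mathfrak q'$ is prime: if $b\notin\theta^iV$ and $b'\notin\theta^jV$, then $b,b'$ have values less than those of $\theta^i,\theta^j$, so $bb'\notin\theta^{i+j}V$. It does not contain $\theta$, since $\theta\notin\theta^2V$, and a prime not containing $\theta$ contains no $\theta^j$, so it lies in every $\theta^jV$. Thus no prime lies strictly between $\mathfrak q'$ and $\mathfrak q$, and $V'=(V/\mathfrak q')_{\mathfrak q}$ is a valuation ring of rank one in which $\theta\ne0$. The map $A\to V'$ is local, since $\mathfrak m_A\subset\sqrt{\theta V}=\mathfrak q$. This is where finitely many $g_i$ are needed: they allow the choice of a minimal value.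

Let $R_1$ be the completion of $V'$, with maximal ideal $\mathfrak m_1$. It is a valuation ring of rank one with the same residue field, which contains $K$. The value group is archimedean, so $R_1$ is $\varpi$-adically complete and separated for every $0\ne\varpi\in\mathfrak m_1$. The map $B\to R_1$ defines $\Phi_1\colon\operatorname{Spec}R_1[[t]]\to X$, which sends $\{t=0\}$ into $\Sigma$ and reduces to $\alpha$ modulo $\mathfrak m_1$. The value of $\theta$ on the coefficients of $\Phi_1$ is a nonzero element of $\mathfrak m_1$.

\subsection*{Step 2: Weierstrass division}

\begin{lemma}\label{lem:division}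
Let $\mathcal F=t^ev+p_0\in R_1[[t]]$, where $v$ is a unit and $p_0$ is a polynomial of degree less than $e$ with coefficients in $\mathfrak m_1$. Every $a\in R_1[[t]]$ can be written uniquely as $a=b\mathcal F+\rho$ with $b\in R_1[[t]]$ and $\rho\in R_1[t]$ of degree less than $e$. If $\mathcal F$ is a monic polynomial of degree $e$, a polynomial that is divisible by $\mathcal F$ in $R_1[[t]]$ is divisible by $\mathcal F$ in $R_1[t]$.
\end{lemma}

\begin{proof}
Choose $0\neq\varpi\in\mathfrak m_1$ dividing the finitely many coefficients of $p_0$ and write $p_0=\varpi p_1$. Let $\tau$ be the $R_1$-linear map defined by $a=t^e\tau(a)+(\text{terms of degree}<e)$. The condition on $b$ is $\tau(a)=\tau(b\mathcal F)=bv+\varpi\tau(bp_1)$. With $b'=bv$ and $\vartheta(b')=\tau(b'v^{-1}p_1)$ it reads $(\operatorname{id}+\varpi\vartheta)(b')=\tau(a)$. The map $\operatorname{id}+\varpi\vartheta$ has the inverse $\sum_j(-\varpi)^j\vartheta^j$, because $R_1[[t]]$ is $\varpi$-adically complete and separated. For the last assertion, Euclidean division in $R_1[t]$ is a decomposition of the same form, so by uniqueness the two remainders agree.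
\end{proof}

Newton's method loses precision along the zeros of a Jacobian determinant. Over $R_1$ these zeros are not concentrated at $t=0$, so truncation modulo a power of $t$ is not adapted to the family. We truncate modulo a polynomial that has the same zeros.

Since $k$ is perfect, $X$ is smooth at its generic point $\zeta_X$. So there are $F=(F_1,\dots,F_{n'})$ in the ideal of $X$ and a splitting of the coordinates into $x=(x_1,\dots,x_n)$ and $y=(y_1,\dots,y_{n'})$ such that $h=\det(\partial F/\partial y)$ does not vanish identically on $X$. Let $e=\operatorname{ord}_th(\alpha)$, finite by Lemma~\ref{lem:generic}(a). The series $h(\Phi_1)$ reduces to $h(\alpha)$, so it has the form required in Lemma~\ref{lem:division}. Divide: $t^e=b\,h(\Phi_1)+\rho$. Modulo $\mathfrak m_1$, the polynomial $\rho$ has degree less than $e$ and is divisible by $t^e$, so it vanishes; then $b$ reduces to a unit and is a unit. Thus $\chi=t^e-\rho=b\,h(\Phi_1)$ is monic of degree $e$ and $\chi\equiv t^e$ modulo $\mathfrak m_1$. Put $D=q+1+2e$ and divide the coordinates $(x,y)$ of $\Phi_1$ by $t^{q+1}\chi^2$, which is monic of degree $D$ with lower coefficients in $\mathfrak m_1$: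
\[
x=\bar x+t^{q+1}\chi^2\tilde x,\qquad y=\bar y+t^{q+1}\chi^2\tilde y,\qquad\deg\bar x,\ \deg\bar y<D .
\]
The factor $t^{q+1}$ preserves the $q$-jet, and with it the center and the value of $\theta$.

\subsection*{Step 3: a model of finite type and a discrete valuation}
Let $\mathcal Z$ be the affine $k$-scheme of finite type that parametrizes triples $(\chi,\bar x,\bar y)$, with $\chi$ monic of degree $e$ in $t$ and $\bar x,\bar y$ vectors of polynomials in $t$ of degree less than $D$, such that
\begin{equation}\label{eq:model}
F(\bar x,\bar y)\equiv0\bmod t^{q+1}\chi^2,\qquad h(\bar x,\bar y)\equiv0\bmod\chi,\qquad(\bar x(0),\bar y(0))\in\Sigma .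
\end{equation}
These are closed conditions, because the remainder of a division by a monic polynomial has coefficients that are polynomials in the data. The triple of Step 2 satisfies \eqref{eq:model}. Indeed, in $R_1[[t]]$ we have $F(\bar x,\bar y)\equiv F(x,y)=0$ modulo $t^{q+1}\chi^2$ and $h(\bar x,\bar y)\equiv h(x,y)=b^{-1}\chi\equiv0$ modulo $\chi$; these congruences hold in $R_1[t]$ by Lemma~\ref{lem:division}; and $(\bar x(0),\bar y(0))=(x(0),y(0))$.

We obtain $k[\mathcal Z]\to R_1$. Let $\mathfrak p_1$ be its kernel and $\mathfrak p_0$ the preimage of $\mathfrak m_1$, with corresponding point $z_0\in\mathcal Z$. Write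
\[
\alpha=(x_\alpha,y_\alpha)=(\bar x_\alpha+t^D\tilde x_\alpha,\ \bar y_\alpha+t^D\tilde y_\alpha),\qquad\deg\bar x_\alpha,\ \deg\bar y_\alpha<D,
\]
over $K[[t]]$. Modulo $\mathfrak m_1$ the triple becomes $(t^e,\bar x_\alpha,\bar y_\alpha)$, so $\kappa(z_0)$ is the subfield of $K$ generated by the coefficients of $\bar x_\alpha,\bar y_\alpha$. Evaluating the polynomial $\theta$ on the coefficients of $(\bar x,\bar y)$ gives an element of $k[\mathcal Z]$, again written $\theta$, with $\theta\in\mathfrak p_0\setminus\mathfrak p_1$.

So $A_1=(k[\mathcal Z]/\mathfrak p_1)_{\mathfrak p_0}$ is a local domain, essentially of finite type over $k$, and not a field. Blow up its maximal ideal and normalize. The normalization is finite, and the preimage of the closed point is a nonempty effective Cartier divisor, of finite type over $\kappa(z_0)$. The local ring $V_1$ at a generic point of this divisor is a discrete valuation ring of $\operatorname{Frac}A_1$ that dominates $A_1$, and its residue field $K_1$ is finitely generated over $\kappa(z_0)$. Write $\widehat V_1=K_1[[s]]$ as $k$-algebras.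

The field $K_1$ need not contain the higher coefficients of $\alpha$, so we enlarge it. Let $K_2$ be the residue field of $K\otimes_{\kappa(z_0)}K_1$ at a prime. It contains $K$ and $K_1$ compatibly over $\kappa(z_0)$ and is generated by them, so it is finitely generated over $K$. Put $R_2=K_2[[s]]\supseteq\widehat V_1$. The map $k[\mathcal Z]\to R_2$ is a triple over $R_2$, from now on denoted $(\chi,\bar x,\bar y)$. It satisfies \eqref{eq:model}, it reduces to $(t^e,\bar x_\alpha,\bar y_\alpha)$ modulo $s$, and $0\ne\theta\in sR_2$.

\subsection*{Step 4: Newton's method}
We complete the triple to a solution of $F=0$ over $R_2[[t]]$ that reduces to $\alpha$. The variables $x$ are free, so we give them the tail of $\alpha$: using $K\subseteq K_2\subset R_2$, put $x=\bar x+t^{q+1}\chi^2\tilde x_\alpha$. Let $J=(\partial F/\partial y)(x,\bar y)$. We look for $y$ in the form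
\[
y=\bar y+t^{q+1}\chi\operatorname{adj}(J)\,w,\qquad w\in R_2[[t]]^{n'},
\]
where $\operatorname{adj}(J)$ is the adjugate matrix, $J\operatorname{adj}(J)=\operatorname{adj}(J)J=\det J$.

By \eqref{eq:model}, $F(x,\bar y)\equiv F(\bar x,\bar y)\equiv0$ modulo $t^{q+1}\chi^2$; write $F(x,\bar y)=t^{q+1}\chi^2\gamma$. Also $h(\bar x,\bar y)=\chi v_1$ with $v_1\in R_2[t]$. Modulo $s$ the left side is congruent to $h(\alpha)$ modulo $t^D$, so it has order $e<D$, and $\chi$ becomes $t^e$. Hence $v_1(0)$ is a unit of $R_2$. Since $h(x,\bar y)\equiv h(\bar x,\bar y)$ modulo $t^{q+1}\chi^2$, we get $\det J=\chi v$ with $v\equiv v_1$ modulo $t^{q+1}\chi$. So $v(0)=v_1(0)$ and $v$ is a unit of $R_2[[t]]$.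

As a polynomial vector in a vector of variables $z$, $F(x,\bar y+z)$ is $F(x,\bar y)+Jz$ plus terms of degree at least two. Substitute $z=t^{q+1}\chi\operatorname{adj}(J)w$. The linear term becomes $t^{q+1}\chi^2vw$, and a term of degree $j\ge2$ acquires the factor $(t^{q+1}\chi)^j$, which is divisible by $t^{q+1}\chi^2\cdot t^{q+1}$. Therefore
\begin{equation}\label{eq:newton}
F(x,y)=t^{q+1}\chi^2\bigl(\gamma+vw+t^{q+1}Q(w)\bigr),
\end{equation}
with $Q$ a polynomial vector in $w$ over $R_2[[t]]$. If $w\equiv w'$ modulo $t^i$, then $t^{q+1}Q(w)\equiv t^{q+1}Q(w')$ modulo $t^{i+1}$. So $w\mapsto-v^{-1}(\gamma+t^{q+1}Q(w))$ is a $t$-adic contraction and has a unique fixed point $w$. With this $w$ put $\Phi=(x,y)$, so $F(\Phi)=0$.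

\emph{Reduction modulo $s$.} Denote reductions by the subscript $0$. We have $x_0=x_\alpha$ and $\det J_0=t^ev_0$. Put $w'=v_0^{-1}J_0\tilde y_\alpha$. Then $t^{q+1+e}\operatorname{adj}(J_0)w'=t^{q+1+2e}\tilde y_\alpha=t^D\tilde y_\alpha$, so the vector $y$ attached to $w'$ over $K_2[[t]]$ is $y_\alpha$. Since $F(\alpha)=0$, the reduction of \eqref{eq:newton} gives $\gamma_0+v_0w'+t^{q+1}Q_0(w')=0$. The vector $w_0$ solves the same equation, and the contraction argument over $K_2[[t]]$ shows that the solution is unique. So $w_0=w'$, and $\Phi$ reduces to $\alpha$.

\emph{$\Phi$ maps to $X$.} A priori $\Phi$ maps only to $V(F)\supseteq X$. Let $\mathfrak P$ be the prime ideal of $X$ in $k[x,y]$. The local ring $k[x,y]_{\mathfrak P}$ is regular of dimension $n'$. As $h\notin\mathfrak P$, the differentials $dF_1,\dots,dF_{n'}$ are independent at $\zeta_X$, so the $F_i$ are independent in $\mathfrak P/\mathfrak P^2\otimes k(X)$ and generate the maximal ideal of $k[x,y]_{\mathfrak P}$. The kernel of $\Phi^\#\colon k[x,y]\to R_2[[t]]$ is a prime that contains the $F_i$, and it is contained in the preimage of $(s)$, which is $\mathfrak P$ by Lemma~\ref{lem:generic}(a).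 Hence the kernel is $\mathfrak P$, and $\Phi$ factors through $X$.

\emph{Center and certificate.} We have $(x,y)\equiv(\bar x,\bar y)$ modulo $t^{q+1}$. So $\Phi$ maps $\{t=0\}$ into $\Sigma$ by \eqref{eq:model}, and the value of $\theta$ on the coefficients of $\Phi$ is a nonzero element of $sR_2$.

\subsection*{Step 5: removing superfluous parameters}
The pair $(R_2,\Phi)$ is a wedge, but it may be badly parametrized, like row 3 of the table in Section~\ref{sec:plane}. We replace $R_2$ by the ring that the coefficients determine. Let $L\subset\operatorname{Frac}R_2$ be the field generated over $k$ by the coefficients of the series $\Phi^\#(g)$, $g\in k[X]$, and let $V_2=L\cap R_2$, the valuation ring of the $s$-adic valuation restricted to $L$. The element $\theta\in L$ has finite positive value, so the value group is a nonzero subgroup of $\mathbb Z$ and $V_2$ is a discrete valuation ring. Its residue field $K'$ is a subfield of $K_2$ that contains the coefficients of $\alpha$, and these generate $K$ by (A1). So $K\subseteq K'\subseteq K_2$. A subextension of a finitely generated field extension is finitely generated, so $K'/K$ is finitely generated.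

Let $R$ be the completion of $V_2$, choose a uniformizer of $R$ and call it $s$, and regard $\Phi^\#$ as a map $k[X]\to V_2[[t]]\subset R[[t]]$. Conditions (W1) and (W2) can be tested after the inclusions $K'\subseteq K_2$ and $V_2\subseteq R_2$, so they hold by Step 4. The valuation of $R$ extends that of $V_2$, so $L\cap R=V_2$, which is dense in its completion. This is (W3), and Proposition~\ref{prop:wedge} is proved.

\begin{thebibliography}{9}

\bibitem{EGA} EGA III.

\bibitem{Lipman} Lipman, \emph{Rational singularities\ldots}, 1969.

\bibitem{Matsumura} Matsumura, \emph{Commutative Ring Theory}.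

\bibitem{Nobile} Augusto Nobile, \emph{On the Nash problem for surfaces in positive characteristic}, arXiv:1812.00288 (2018).

\bibitem{Stacks} Stacks Project, Tag 0AHH.

\end{thebibliography}
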